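# Local rigidity of finite-volume hyperbolic manifolds with geodesic boundary

## 1. Manifolds with totally geodesic boundary, holonomy, doubles

Throughout, $G=\operatorname{Isom}(\mathbb H^n)$, and its Lie algebra $\mathfrak g=\mathfrak{so}(n,1)$ is viewed as the space of Killing fields of $\mathbb H^n$. An element $\gamma\in G$ acts on Killing fields by push-forward, which is $\mathrm{Ad}(\gamma)$.

**Definition 1.** A *complete hyperbolic $n$-manifold with totally geodesic boundary* is a quotient $W=C/\Gamma$. Here $C\subset\mathbb H^n$ is a closed convex set with non-empty interior whose boundary is a disjoint union of geodesic hyperplanes, and $\Gamma<G$ is discrete, torsion-free and preserves $C$. Equivalently, $W$ is a connected hyperbolic manifold with totally geodesic boundary that is complete as a metric space. We write $M=\partial W$. It may be empty, and no orientability is assumed.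

Since $C$ is convex, it is contractible. So $C$ is the universal cover of $W$ and $\pi_1W=\Gamma$. If $P\subset\partial C$ is a boundary hyperplane, then $C$ lies on one side of $P$: a supporting hyperplane of $C$ at a point $x\in P$ passes through $x$ and has $P\subset C$ on one side, so it contains $P$ and equals $P$. Each component of $M$ is $P/\Gamma_P$, where $\Gamma_P$ is the stabilizer of some such $P$.

*Examples ($n=2$).* A hyperbolic pair of pants with geodesic boundary is compact, with $\pi_1$ free of rank 2. An ideal triangle, with $\Gamma=1$, is a non-compact example of finite area. Its boundary is three complete lines, and its three spikes are "cusps that meet the boundary": near an ideal vertex placed at $\infty$ in the upper half-plane, the triangle is a slab $[0,1]\times[y_0,\infty)$. Such cusps cause all the trouble below.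

**Definition 2.** The *holonomy* of $W$ is the inclusion $\rho:\pi_1W=\Gamma\to G$, well defined up to conjugation in $G$. Give $\operatorname{Hom}(\pi_1W,G)$ the compact-open topology. The representation $\rho$, and also $W$, is *locally rigid* if some neighborhood of $\rho$ consists entirely of representations conjugate to $\rho$.

Since $\pi_1W$ is discrete, this topology is that of pointwise convergence. If $g_1,\dots,g_k$ generate $\pi_1W$, it is the topology induced by the inclusion $\operatorname{Hom}(\pi_1W,G)\subset G^k$, $\sigma\mapsto(\sigma(g_1),\dots,\sigma(g_k))$. Representations near $\rho$ need not come from hyperbolic structures with geodesic boundary.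

*Example.* A pair of pants is not locally rigid. Its group is free of rank 2, so $\operatorname{Hom}(\pi_1W,G)=G^2$ has dimension $6$. The conjugates of $\rho$ form the image of the $3$-manifold $G$ under a smooth map, which has measure zero in $G^2$.

**Definition 3.** If $M\ne\emptyset$, the *double* $N=W\cup_MW'$ is the union of two copies of $W$ glued along $M$. It is a connected hyperbolic manifold without boundary, because two half-balls glued along their flat face form a ball. The exchange of the two copies is an isometric involution $\tau$ of $N$ with $\mathrm{Fix}(\tau)=M$. The *folding map* $N\to W$ identifies the two copies.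

*Examples.* The double of a pair of pants is a closed surface of genus 2. The double of an ideal triangle is a sphere with three punctures.

We use the following standard facts. A complete finite-volume hyperbolic $m$-manifold without boundary is the union of a compact manifold with boundary and finitely many disjoint *cusps* $E_c\times[1,\infty)$ with metric $(dx^2+dy^2)/y^2$, where $E_c$ is a closed flat $(m-1)$-manifold. For small $v>0$, each end has a unique cusp neighborhood of volume $v$, and these are disjoint. We also use Bieberbach's theorem, Selberg's lemma, elliptic regularity, and the fact that discrete subgroups of $\operatorname{Isom}(\mathbb H^n)$ of finite covolume are finitely generated.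

## 2. The Killing bundle and its splitting along the boundary

**Definition 4.** For a hyperbolic manifold $N$ (possibly with geodesic boundary), $E=E_N$ is the flat vector bundle whose fiber at $p$ is the space of germs at $p$ of Killing fields. Its flat sections are the local Killing fields and its holonomy is $\mathrm{Ad}\circ\rho$. We write $H^*(N;E)$ for cohomology with local coefficients. It is computed by smooth $E$-valued forms with the differential $D$ given by $D(\sum\alpha_a\otimes X_a)=\sum d\alpha_a\otimes X_a$ when the $X_a$ are local Killing fields.

Since $C$ is contractible, $H^1(W;E)=H^1(\pi_1W;\mathfrak g_{\mathrm{Ad}\rho})=Z^1/B^1$. Here $Z^1$ consists of the maps $c:\pi_1W\to\mathfrak g$ with $c(\gamma\delta)=c(\gamma)+\mathrm{Ad}\rho(\gamma)c(\delta)$, and $B^1$ of the maps $\gamma\mapsto X-\mathrm{Ad}\rho(\gamma)X$ with $X\in\mathfrak g$. If $\rho_t$ is a smooth path of representations with $\rho_0=\rho$, then $c(\gamma)=\frac{d}{dt}\big|_0\rho_t(\gamma)\rho(\gamma)^{-1}$ is in $Z^1$. If $\rho_t=g_t\rho g_t^{-1}$ with $g_0=1$, then $c\in B^1$.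

*Example.* If $\pi_1=\langle\gamma\rangle\cong\mathbb Z$, a cocycle is determined by $c(\gamma)$, which is arbitrary. So $H^1=\mathfrak g/(1-\mathrm{Ad}\gamma)\mathfrak g$, of the same dimension as the centralizer $\ker(1-\mathrm{Ad}\gamma)$. For a translation $\gamma$ of $\mathbb H^2$ along a geodesic this dimension is 1.

**Definition 5.** Let $N$ be the double of $W$. Since $\tau$ maps germs of Killing fields to germs of Killing fields, it induces a flat bundle map of $E_N$ covering $\tau$. Over $M$, where $\tau$ is the identity, this is a parallel involution $r$ of $E|_M$. Its $(\pm1)$-eigenbundles give the splitting $E|_M=E^+\oplus E^-$. For $z\in H^1(W;E)$ we write $z|_M=z^++z^-$ with $z^\pm\in H^1(M;E^\pm)$.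

*Example ($n=2$).* Let $P\subset\mathbb H^2$ be a geodesic. The translations along $P$ commute with the reflection in $P$ and span the fiber of $E^+$, of dimension 1. Reflection in $P$ reverses rotations about points of $P$ and translations along geodesics perpendicular to $P$. These span $E^-$, of dimension 2. For a pair of pants, $\pi_1$ of each boundary circle acts trivially on $E^+$, so $H^1(M;E^+)=\mathbb R^3$.

**Lemma 1.** $E^+$ is the Killing bundle $E_M$ of the hyperbolic $(n-1)$-manifold $M$.

*Proof.* Let $P\subset\partial C$ lie over a component $M_i$ of $M$. Along $P$, the fiber of $E^+$ is the space of Killing fields invariant under the reflection $r_P$. Such a field is tangent to $P$ along $P$, since $r_P$ flips normal vectors. Restriction to $P$ is injective on these fields: if $X|_P=0$, the flow of $X$ fixes $P$ pointwise. An isometry that fixes $P$ pointwise is $1$ or $r_P$, so the flow is trivial and $X=0$. It is surjective onto the Killing fields of $P$, because each isometry of $P$ in a one-parameter group extends to an isometry of $\mathbb H^n$ commuting with $r_P$. The group $\Gamma_P$ preserves the sides of $P$, because it preserves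 $C$. So it acts faithfully on $P$, $M_i=P/\Gamma_P$ with $\pi_1M_i=\Gamma_P$, and the restriction isomorphism is $\Gamma_P$-equivariant. $\square$

So $z^+$ is an infinitesimal deformation of the intrinsic hyperbolic structure of $M$, and $z^-$ records how $M$ bends in the ambient space.

## 3. From compact to finite volume: the statements

It is known that if $W$ is a compact hyperbolic $n$-manifold with totally geodesic boundary and $n>3$, then its holonomy is locally rigid. For $n=4$ this fails if $W$ is only required to have finite volume: a counterexample comes from deformations of reflection groups derived from the hyperbolic $24$-cell. The paper "Local rigidity of hyperbolic manifolds with geodesic boundary" by Steven P. Kerckhoff and Peter A. Storm, arXiv:0906.2472 (2009), is the source of the following question. Is this failure purely four-dimensional? That is, for $n\ge5$, is every complete finite-volume hyperbolic $n$-manifold with totally geodesic boundary, compact or not, locally rigid? The answer is yes.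

**Theorem 1.** Let $n\ge5$ and let $W$ be a complete finite-volume hyperbolic $n$-manifold with totally geodesic boundary. Then $H^1(\pi_1W;\mathfrak g_{\mathrm{Ad}\rho})=0$ and $W$ is locally rigid.

**Theorem 2.** Let $W$ be complete, of finite volume, with geodesic boundary $M$ and double $N$, and let $E|_M=E^+\oplus E^-$ as in Definition 5.

1. For $n\ge4$ the sequence $0\to H^1(W;E)\to H^1(M;E^+)\to H^2(N;E)$ is exact. The first map is $z\mapsto z^+$ and the second is the Mayer–Vietoris boundary. Also $H^1(W;E)\to H^1(M;E^-)$, $z\mapsto z^-$, is injective.
2. If $n=4$ and $\partial W$ is compact, then $H^1(W;E)=0$ and $W$ is locally rigid.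
3. If $n=4$, then $\dim_{\mathbb R}H^1(W;E)\le2t+k$, where $t$ (resp. $k$) is the number of cusps of $W$ that meet $\partial W$ and whose boundary cross-sections are tori (resp. Klein bottles).
4. Let $n\ge5$, and let $\Gamma<\operatorname{Isom}(\mathbb H^n)$ be discrete, possibly with torsion, preserving a closed convex $C$ with non-empty interior bounded by disjoint hyperplanes, with $\mathrm{vol}(C/\Gamma)<\infty$. Then $H^1(\Gamma;\mathfrak g)=0$ and the inclusion of $\Gamma$ is locally rigid.
5. If $n=3$, $W$ is orientable and $\partial W\neq\emptyset$, then $W$ is not locally rigid.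

By the four-dimensional counterexample, compactness of $\partial W$ cannot be dropped in item 2.

## 4. Geometry of the double

We need to know that $N$ and $M$ are again complete of finite volume, so that rigidity of manifolds without boundary can be applied to both. In this section $W$ has finite volume and $M\ne\emptyset$. Then $N$ has finite volume.

**Lemma 2.** (a) $N$ is complete. (b) $\pi_1W$ is finitely generated. (c) Take the cusps of $N$ to have the same fixed small volume. Each of them is either exchanged by $\tau$ with another one and misses $M$, or is preserved by $\tau$. In the second case $\tau$ acts on $E_c\times[1,\infty)$ as $\tau_c\times\mathrm{id}$ with $\tau_c$ an isometry of $E_c$, and $M$ meets the cusp in $\mathrm{Fix}(\tau_c)\times[1,\infty)$, where $\mathrm{Fix}(\tau_c)$ is a closed flat $(n-2)$-manifold and is not empty. (d) If $n\ge3$, $M$ has finitely many components, each a complete hyperbolic $(n-1)$-manifold of finite volume.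

*Proof.* (a) The folding map is 1-Lipschitz, since it maps paths to paths of the same length. A Cauchy sequence in $N$ has a subsequence in one copy of $W$. By folding, that subsequence is Cauchy for the metric of $W$, hence it converges in $W$ and so in $N$. A Cauchy sequence with a convergent subsequence converges.

(b) $N$ is homotopy equivalent to a compact manifold, so $\pi_1N$ is finitely generated. The folding map is a retraction of $N$ onto $W$, so $\pi_1N\to\pi_1W$ is onto.

(c) By uniqueness of cusp neighborhoods of given volume, $\tau$ permutes the cusps. They are disjoint, so a cusp that contains a point of $M=\mathrm{Fix}(\tau)$ is preserved by $\tau$. Let $E_c\times[1,\infty)$ be preserved. Applying uniqueness to all smaller volumes, $\tau$ preserves each $E_c\times[y,\infty)$, hence each horosphere $E_c\times\{y\}$. It maps the vertical geodesics, which are orthogonal to the horospheres, to vertical geodesics. So $\tau=\tau_c\times\mathrm{id}$ with $\tau_c$ an isometry of $E_c$, and $M$ meets the cusp in $\mathrm{Fix}(\tau_c)\times[1,\infty)$. Since $M$ is a hypersurface, $\mathrm{Fix}(\tau_c)$ has codimension one in $E_c$ if it is non-empty.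 As the fixed set of an isometry it is closed and totally geodesic, hence a closed flat $(n-2)$-manifold. If it were empty, the cusp, being connected, would lie in the interior of $W$ or of $W'$. But $\tau$ exchanges these, so it could not preserve the cusp.

(d) By (c), $M$ is the union of a compact part and finitely many ends $\mathrm{Fix}(\tau_c)\times[1,\infty)$. Each end touches the compact part at $y=1$, and a compact set meets only finitely many components of $M$, so there are finitely many components. Each end has volume $\mathrm{vol}(\mathrm{Fix}(\tau_c))\int_1^\infty y^{-(n-1)}dy$, finite for $n\ge3$. Finally, $M$ is a closed embedded submanifold of the complete manifold $N$ and its path metric dominates the metric of $N$, so $M$ is complete. $\square$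

For $n=2$, statement (d) really fails: the boundary lines of an ideal triangle have infinite length.

**The Mayer–Vietoris sequence.** Let $\nu$ be the unit normal of $M$ pointing into $W$. For a suitable smooth $\varepsilon:M\to(0,\infty)$ the map $(x,t)\mapsto\exp(t\varepsilon(x)\nu_x)$ is a diffeomorphism of $M\times(-1,1)$ onto a neighborhood $U_M$ of $M$. The open sets $W\cup U_M$, $W'\cup U_M$ and their intersection $U_M$ deformation retract to $W$, $W'$ and $M$. Since cohomology with local coefficients is homotopy invariant, we get the exact sequence
$$H^1(N;E)\to H^1(W;E)\oplus H^1(W';E)\xrightarrow{(a,b)\mapsto a|_M-b|_M}H^1(M;E)\xrightarrow{\ \delta\ }H^2(N;E).\tag{1}$$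

## 5. Weil's criterion, and dimensions two and three

The first statement turns local rigidity into a linear problem.

**Weil's criterion.** If $\Gamma$ is finitely generated, $G$ is a Lie group, $\rho\in\operatorname{Hom}(\Gamma,G)$ and $H^1(\Gamma;\mathfrak g_{\mathrm{Ad}\rho})=0$, then the conjugation orbit of $\rho$ is open in $\operatorname{Hom}(\Gamma,G)$.

*Proof.* Let $g_1,\dots,g_k$ generate $\Gamma$, let $\Phi$ be the free group on $k$ letters, and identify tangent spaces of $G$ with $\mathfrak g$ by right translation. A tangent vector of $G^k$ at $\rho$ is a tuple $(c_1,\dots,c_k)\in\mathfrak g^k$. It extends to a unique map $c:\Phi\to\mathfrak g$ with $c(ab)=c(a)+\mathrm{Ad}\rho(a)c(b)$. By the product rule, the derivative of the word map $G^k\to G$ of $w\in\Phi$ in the direction $(c_j)$ is $c(w)$. If $c(w)=0$ for all relations $w$ (the elements of $\ker(\Phi\to\Gamma)$), then $c(aw)=c(a)$ for such $w$, so $c$ descends to a cocycle on $\Gamma$. The converse is clear. So the vectors killed by the differentials of all relations form $Z^1$.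

By finite-dimensionality, finitely many relations suffice: they define $F:G^k\to G^r$ with $\ker dF_\rho=Z^1$. In a chart of $G^r$ at the identity, compose $F$ with a linear projection onto $\operatorname{im}dF_\rho$. The composite is a submersion at $\rho$ with the same kernel. So near $\rho$ its zero set is a submanifold $Y$ with $T_\rho Y=Z^1$, and $Y\supset\operatorname{Hom}(\Gamma,G)$ near $\rho$.

The orbit map $g\mapsto g\rho g^{-1}$ sends a neighborhood of $1$ into $\operatorname{Hom}(\Gamma,G)$, hence into $Y$. Its differential at $1$ is $X\mapsto(X-\mathrm{Ad}\rho(g_j)X)_j$, with image $B^1=Z^1=T_\rho Y$. So its image contains a neighborhood of $\rho$ in $Y$, hence in $\operatorname{Hom}(\Gamma,G)$. The same holds at every point of the orbit by conjugating. $\square$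

**Dimension two.** For a pair of pants, $\dim Z^1=6$. No non-zero Killing field is invariant under $\rho$, so $\dim B^1=3$ and $\dim H^1(W;E)=3$. The group $H^1(M;E^+)$ also has dimension $3$.

**Dimension three: proof of Theorem 2, item 5.** Let $n=3$, $W$ orientable, $M\neq\emptyset$.

*Euler characteristic.* The aim is $\chi(W)\le-1$. Removing the open cusps from $N$ leaves a compact 3-manifold $K$ homotopy equivalent to $N$, whose boundary consists of flat closed surfaces, so $\chi(\partial K)=0$. The double of $K$ is a closed 3-manifold, so $2\chi(K)-\chi(\partial K)=0$ and $\chi(N)=\chi(K)=0$. From $\chi(N)=2\chi(W)-\chi(M)$ we get $2\chi(W)=\chi(M)$. Since $M$ has finite area, Gauss–Bonnet gives $\chi(M)<0$. So $\chi(W)\le-1$.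

*Dimension count.* The aim is to show that $\operatorname{Hom}$ is too big near $\rho$. By Lemma 2(c), cutting off the cusps shows that $W$ is homotopy equivalent to $W\cap K$, a compact connected 3-manifold with non-empty boundary. This collapses to a finite 2-complex. Contracting a maximal tree leaves one vertex, $g$ edges and $r$ faces, with $1-g+r=\chi(W)$. So $\operatorname{Hom}(\pi_1W,PSL_2\mathbb C)$ is the fiber over the identity of a morphism $(PSL_2\mathbb C)^g\to(PSL_2\mathbb C)^r$ of smooth varieties. The identity of the target is locally cut out by $3r$ equations. So every irreducible component of the fiber has complex dimension at least $3(g-r)=3-3\chi(W)\ge6$. Smooth points are dense in a component, so every neighborhood of $\rho$ contains smooth submanifolds of real dimension $\ge12$ consisting of representations.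

*Conclusion.* As $W$ is orientable, $\rho$ has values in $PSL_2\mathbb C=\operatorname{Isom}^+(\mathbb H^3)$, which has index 2 in $\operatorname{Isom}(\mathbb H^3)$. So the representations conjugate to $\rho$ form the union of two images of the real 6-manifold $PSL_2\mathbb C$ under smooth maps, a set of Hausdorff dimension at most $6$. It cannot contain a submanifold of dimension $\ge12$. So $W$ is not locally rigid. $\square$

## 6. Symmetric and antisymmetric extension across the boundary

For manifolds without boundary, rigidity is available in the following form. Part (b) is due to Weil (compact case) and Garland–Raghunathan. We prove it all in Sections 7–9, because parts of the proof are reused. Let $S$ denote the space of symmetric traceless real $2\times2$ matrices.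

**Proposition A.** Let $N$ be a complete hyperbolic $m$-manifold without boundary, $m\ge3$.

* (a) Every smooth closed square-integrable $E$-valued 1-form on $N$ is exact.
* (b) If $N$ has finite volume and either $m\ge4$, or $m=3$ and $N$ is compact, then $H^1(N;E)=0$.
* (c) If $m=3$ and $N$ has finite volume, the maps $q$ of Lemma C (Section 8) give an injection $H^1(N;E)\to\bigoplus_{\text{cusps}}S$.

**The symmetric attempt.** Given $z\in H^1(W;E)$, a natural plan is to extend $z$ over the double and use $H^1(N;E)=0$. The obvious candidate on $W'$ is the mirror image $\tau^*z$. On $M$ the map $\tau$ is the identity and acts on $E|_M$ by $r$, so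
$$(\tau^*z)|_M=r(z|_M)=z^+-z^-,\qquad z|_M-(\tau^*z)|_M=2z^-.\tag{2}$$
So the pair $(z,\tau^*z)$ glues when $z^-=0$, that is, when the boundary does not bend to first order. But nearby representations need not keep the boundary geodesic, and we have no control of $H^1(M;E^-)$. That group need not vanish. For instance, let $n=3$ and let $M_i$ be a closed orientable component of $M$ of genus $g\ge2$. There $E^-$ has fiber $\mathbb R^{2,1}$ with the standard action of the surface group. A fixed non-zero vector would give a fixed point in $\mathbb H^2$, an invariant geodesic, or a fixed ideal point, so $H^0=0$. Since $\mathbb R^{2,1}$ is self-dual, $H^2=0$ by Poincaré duality. The Euler characteristic then gives $\dim H^1(M_i;E^-)=-3\chi(M_i)=6g-6>0$. We will see in Section 7 that the estimate behind Proposition A also breaks down on $E^-$.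

**The antisymmetric extension.** Change the sign of the mirror image. The obstruction then becomes $z^+$, whose coefficients are the Killing bundle of $M$ by Lemma 1, and Proposition A applies to $M$ as well.

**Key Lemma.** Let $z\in H^1(W;E)$. If $z^+=0$, then $z$ is the restriction of a class in $H^1(N;E)$.

*Proof.* Put $z'=-\tau^*z\in H^1(W';E)$. By (2),
$$z|_M-z'|_M=(z^++z^-)+(z^+-z^-)=2z^+.\tag{3}$$
If $z^+=0$, exactness of (1) gives a class on $N$ that restricts to $(z,z')$. $\square$

**Proof of Theorem 1, given Proposition A.**

*Step 1: $H^1(W;E)=0$.* If $M=\emptyset$, this is Proposition A(b). Let $M\ne\emptyset$ and $z\in H^1(W;E)$. By Lemma 2(d), each of the finitely many components of $M$ is complete, hyperbolic, of finite volume and of dimension $n-1\ge4$. So $H^1(M;E^+)=H^1(M;E_M)=0$ by Lemma 1 and Proposition A(b), and $z^+=0$. By the Key Lemma, $z$ is the restriction of a class in $H^1(N;E)$. The double $N$ is complete, of finite volume and of dimension $n\ge4$, so $H^1(N;E)=0$ by Proposition A(b). Hence $z=0$.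

*Step 2: local rigidity.* $\pi_1W$ is finitely generated, by Lemma 2(b) if $M\ne\emptyset$, and because $W$ is homotopy equivalent to a compact manifold if $M=\emptyset$. Since $H^1(\pi_1W;\mathfrak g_{\mathrm{Ad}\rho})=H^1(W;E)=0$, Weil's criterion shows that the orbit of $\rho$ is open in $\operatorname{Hom}(\pi_1W,G)$. $\blacksquare$

The hypothesis $n\ge5$ enters exactly once: it makes $\dim M\ge4$, so that $H^1(M;E_M)=0$ even when $M$ has cusps. It remains to prove Proposition A. We may assume $N$ connected.

## 7. A Bochner inequality for Killing-valued forms

In this section we prove Proposition A(a).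

**Step 1: a metric on $E$.** The flat bundle $E$ has no parallel metric, so we write its flat connection as a metric connection plus a symmetric term. Send a Killing field $X$ to $(X,A)\in TN\oplus\mathfrak{so}(TN)$, where $AY=\nabla_YX$ is skew by the Killing equation. Killing fields satisfy $\nabla^2_{Y,Z}X=-R(X,Y)Z$. In curvature $-1$ this reads
$$\nabla_YA=X\wedge Y,\qquad (X\wedge Y)Z:=\langle Y,Z\rangle X-\langle X,Z\rangle Y.$$
So Killing fields are parallel for
$$D_Y=\nabla_Y+T_Y,\qquad T_Y(X,A)=(-AY,\,-X\wedge Y).$$
Local Killing fields form a space of dimension $m(m+1)/2$, the rank of $TN\oplus\mathfrak{so}(TN)$, and each is determined by its 1-jet at a point. So they give local frames of $D$-parallel sections. Hence $D$ is flat and $(TN\oplus\mathfrak{so}(TN),D)=E$. Use the $\nabla$-parallel metric $|(X,A)|^2=|X|^2+\frac12|A|^2_{HS}$. For skew $A'$,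
$$\tfrac12\langle X\wedge Y,A'\rangle_{HS}=\tfrac12\sum_i\langle\langle Y,e_i\rangle X-\langle X,e_i\rangle Y,A'e_i\rangle=\tfrac12(\langle X,A'Y\rangle-\langle Y,A'X\rangle)=\langle X,A'Y\rangle,$$
so
$$\langle T_Y(X,A),(X',A')\rangle=-\langle AY,X'\rangle-\langle X,A'Y\rangle,$$
which is symmetric in the two arguments. Thus $T_Y$ is symmetric. Also $\nabla T=0$, since $T$ is built naturally from the metric.

**Step 2: the cross terms cancel.** In a local orthonormal frame, with summation over repeated indices and $e^i$ also denoting the operator $e^i\wedge$, we have on $E$-valued forms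
$$D=d_\nabla+T,\quad D^*=\delta_\nabla+T^*,\quad d_\nabla=e^i\nabla_i,\quad \delta_\nabla=-\iota_i\nabla_i,\quad T=e^iT_i,\quad T^*=\iota_iT_i .$$
Compute at a point, with a frame that is $\nabla$-parallel there. As $\nabla T=0$, and $T_i$ commutes with $e^j$ and $\iota_j$,
$$d_\nabla T^*+T^*d_\nabla=(e^j\iota_i+\iota_ie^j)T_i\nabla_j=T_i\nabla_i,\qquad T\delta_\nabla+\delta_\nabla T=-(e^i\iota_j+\iota_je^i)T_i\nabla_j=-T_i\nabla_i,$$
because $e^j\iota_i+\iota_ie^j=\delta_{ij}$. These cancel, so
$$DD^*+D^*D=(d_\nabla\delta_\nabla+\delta_\nabla d_\nabla)+(TT^*+T^*T).$$
Pairing with a compactly supported 1-form $\omega$ and dropping $\|d_\nabla\omega\|^2+\|\delta_\nabla\omega\|^2\ge0$,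
$$\|D\omega\|^2+\|D^*\omega\|^2\ge\|T\omega\|^2+\|T^*\omega\|^2 .$$

**Step 3: the zeroth-order term is positive definite.** We claim: if $m\ge3$, $\omega=\sum e^j\omega_j$ with $\omega_j=(X_j,A_j)$, and $T\omega=0$ at a point, then $\omega=0$ there. Since $T\omega=\sum e^i\wedge e^j\,T_i\omega_j$, the condition $T\omega=0$ means $T_i\omega_j=T_j\omega_i$, that is, $A_je_i=A_ie_j$ and $X_j\wedge e_i=X_i\wedge e_j$ for all $i,j$.

The expression $\langle A_je_i,e_k\rangle$ is symmetric in $(i,j)$ and skew in $(i,k)$. Such an expression $c_{jik}$ vanishes: $c_{jik}=c_{ijk}=-c_{ikj}=-c_{kij}=c_{kji}=c_{jki}=-c_{jik}$. So all $A_j=0$. Write $X_j=\sum_ka_{jk}e_k$. Then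
$$\sum_ka_{jk}\,e_k\wedge e_i=\sum_ka_{ik}\,e_k\wedge e_j .\tag{4}$$
Given $j\ne k$, choose $i\neq j,k$, which is possible as $m\ge3$. The coefficient of $e_k\wedge e_i$ is $a_{jk}$ on the left and $0$ on the right, as $j\notin\{k,i\}$. So $a_{jk}=0$. For $i\ne j$, the coefficient of $e_j\wedge e_i$ is $a_{jj}$ on the left and $-a_{ii}$ on the right, so $a_{jj}=-a_{ii}$. With three different indices, $a_{11}=-a_{22}=a_{33}=-a_{11}$, so all $a_{ii}=0$. This proves the claim.

The quadratic form $|T\omega|^2+|T^*\omega|^2$ is $O(m)$-invariant and is the same form on a fixed vector space at every point. It is positive definite by the claim. So there is $\lambda=\lambda_m>0$ with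
$$\|D\omega\|^2+\|D^*\omega\|^2\ge\lambda\|\omega\|^2\qquad(\omega\in\Omega^1_c(N;E)).\tag{5}$$

**Remark (why $E^-$ resists).** Along $M=\partial W$, elements of $E^-$ have the form $X=f\nu$, $A=\nu\wedge v$ with $v$ tangent to $M$. For $Y$ tangent to $M$, $T_Y(f,v)=(-\langle v,Y\rangle,-fY)$. Consider an $E^-$-valued 1-form on $M$ with components $(f_j,v_j)$, and let $\dim M\ge2$. Then $T\omega=0$ says that $\langle v_j,e_i\rangle$ is symmetric and that $f_je_i=f_ie_j$, so $f=0$. Given this, $T^*\omega=0$ says $\sum_i\langle v_i,e_i\rangle=0$. So $|T\omega|^2+|T^*\omega|^2$ vanishes on all symmetric traceless tensors, and Step 3 fails for $E^-$.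

**Step 4: solving $Ds=\omega$ up to a remainder.** Let $\omega$ be a smooth, closed, $L^2$ 1-form with values in $E$. Complete $\Omega^1_c(N;E)$ in the norm $(\|D\alpha\|^2+\|D^*\alpha\|^2)^{1/2}$. By (5) this norm dominates a multiple of the $L^2$ norm, so $\alpha\mapsto\langle\alpha,\omega\rangle$ is bounded for it. By the Riesz theorem it is represented by an element of the completion, that is, by a Cauchy sequence $\alpha_k\in\Omega^1_c$. By (5) there are $L^2$ limits $\alpha_k\to\beta$, $D\alpha_k\to\gamma$, $D^*\alpha_k\to s$. Testing against compactly supported smooth forms gives $\gamma=D\beta$ and $s=D^*\beta$ weakly. The representation property says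
$$\langle D\alpha,\gamma\rangle+\langle D^*\alpha,s\rangle=\langle\alpha,\omega\rangle\qquad(\alpha\in\Omega^1_c),$$
so $(DD^*+D^*D)\beta=\omega$ weakly. By Step 2 this operator has the principal symbol of a Laplacian, so it is elliptic. Hence $\beta$, and with it $\gamma=D\beta$ and $s=D^*\beta$, is smooth. So $D^*\gamma+Ds=\omega$ with $\gamma\in L^2$, and $DD^*\gamma=D\omega-D^2s=0$.

**Step 5: the remainder vanishes.** Fix $x_0\in N$ and let $\chi=\min(1,\max(0,2-d(x_0,\cdot)/R))$. It is Lipschitz with $|d\chi|\le1/R$ almost everywhere, and compactly supported because $N$ is complete. Integration by parts against a compactly supported Lipschitz form is legitimate, since such a form is a $W^{1,2}$-limit of smooth forms supported in a fixed compact set. As $D^*(f\gamma)=fD^*\gamma-\iota_{\nabla f}\gamma$,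
$$0=\langle DD^*\gamma,\chi^2\gamma\rangle=\langle D^*\gamma,\ \chi^2D^*\gamma-2\chi\,\iota_{\nabla\chi}\gamma\rangle .$$
Hence $\|\chi D^*\gamma\|^2\le2\|\chi D^*\gamma\|\,\|\iota_{\nabla\chi}\gamma\|\le\frac2R\|\chi D^*\gamma\|\,\|\gamma\|$, so $\|\chi D^*\gamma\|\le\frac2R\|\gamma\|\to0$ as $R\to\infty$. Thus $D^*\gamma=0$ and $\omega=Ds$. This proves Proposition A(a). $\square$

## 8. Cohomology of translation lattices

To reach finite-volume manifolds with cusps, we must find representatives that are square-integrable on the cusps. This section computes the cohomology of a lattice of translations explicitly.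

**Setting.** Let $\Lambda_0$ be a lattice in $\mathbb R^d\subset\mathbb R^{d'}$. Let $V$ be a finite-dimensional space of polynomial vector fields on $\mathbb R^{d'}$ preserved by the action $(u\cdot X)(x)=X(x-u)$ of $u\in\mathbb R^d$. Let $e_1,\dots,e_d$ be the standard basis of $\mathbb R^d$, $\partial_i$ the derivative along $e_i$, and $Y=\mathbb R^d\times[1,\infty)$ with points $(p,y)$. The group $\mathbb R^d$ acts on $V$-valued forms on $Y$ by $u\cdot\omega=u\circ(t_{-u})^*\omega$, where $t_u$ is translation. Since $Y$ is contractible and $\Lambda_0$ acts on it freely and properly, $H^*(\Lambda_0;V)$ is the cohomology of the complex $\Omega^{\Lambda_0}(V)$ of $\Lambda_0$-invariant $V$-valued forms on $Y$.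

**Lemma B.** Let $I(V)\subset\Omega^{\Lambda_0}(V)$ be the subcomplex of forms pulled back from $\mathbb R^d$-invariant $V$-valued forms on $\mathbb R^d$. The inclusion is an isomorphism on cohomology. Elements of $I^1(V)$ are $\sum_jdp_j\otimes(p\cdot\varphi_j)$ with $\varphi_j\in V$. Such a form is closed iff $\partial_i\varphi_j=\partial_j\varphi_i$ for all $i,j$. The exact ones are those with $\varphi_j=\partial_jv$ for some $v\in V$.

*Proof.* *The explicit description.* An invariant form is determined by its value at $p=0$, which gives the stated shape. Since $(p\cdot\varphi)(x)=\varphi(x-p)$, we have $\partial_{p_i}(p\cdot\varphi)=-p\cdot\partial_i\varphi$. So the differential of $\sum_jdp_j\otimes(p\cdot\varphi_j)$ is $-\sum_{i,j}dp_i\wedge dp_j\otimes(p\cdot\partial_i\varphi_j)$, which vanishes iff $\partial_i\varphi_j=\partial_j\varphi_i$. The invariant 0-forms are $p\mapsto p\cdot v'$, with differential $-\sum_jdp_j\otimes(p\cdot\partial_jv')$. So the forms exact in $I(V)$ are those with $\varphi_j=\partial_jv$, $v=-v'$. Once the inclusion is an isomorphism on cohomology, exactness in $\Omega^{\Lambda_0}(V)$ is the same.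

*The isomorphism.* Let $V_k\subset V$ be the fields of degree $\le k$. The group $\mathbb R^d$ acts trivially on $V_k/V_{k-1}$, because $u\cdot X-X$ has lower degree than $X$. Both $I(\cdot)\cong\Lambda^*(\mathbb R^d)^*\otimes(\cdot)$ and $\Omega^{\Lambda_0}(\cdot)$, the forms on $Y/\Lambda_0$ with values in the associated flat bundle, are exact functors of the $\mathbb R^d$-module. For a trivial module, the inclusion is that of constant-coefficient forms into the forms on (torus)$\times[1,\infty)$, an isomorphism on cohomology. The general case follows by induction on $k$ from the five lemma applied to $0\to V_{k-1}\to V_k\to V_k/V_{k-1}\to0$. $\square$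

**The Lie algebra in polynomial form.** Write $\mathbb H^{d+1}$ as the upper half-space $\mathbb R^d\times(0,\infty)$. For $d\ge2$, restriction to the ideal boundary identifies $\mathfrak{so}(d+1,1)$ with $\mathrm{conf}(\mathbb R^d)$, the vector fields spanned by

* constants $e_k$ (degree 0);
* $x\mapsto Ax$, $A\in\mathfrak{so}(d)\oplus\mathbb R$ (degree 1);
* $Q_b(x)=2\langle b,x\rangle x-|x|^2b$, $b\in\mathbb R^d$ (degree 2).

The dimension is $d+\frac{d(d-1)}2+1+d=\frac{(d+1)(d+2)}2$, as it should be.

*Example ($d=2$).* With $\mathbb R^2=\mathbb C$ we have $Q_b(x)=(\bar bx+b\bar x)x-x\bar xb=\bar b\,x^2$. So the fields are the complex polynomials of degree at most 2. For $\varphi_j=\bar b_jx^2$ the cocycle condition $\partial_1\varphi_2=\partial_2\varphi_1$ reads $2\bar b_2x=2i\,\bar b_1x$, that is, $b_2=-ib_1$. Writing $b_1=\beta_{11}+i\beta_{12}$ and $b_2=\beta_{21}+i\beta_{22}$, this says $\beta_{21}=\beta_{12}$ and $\beta_{22}=-\beta_{11}$, so $\beta\in S$.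

**Lemma C.** Let $d'=d\ge2$, $V=\mathrm{conf}(\mathbb R^d)$, and let $\varphi=\varphi^{(0)}+\varphi^{(1)}+\varphi^{(2)}$ be a cocycle as in Lemma B, decomposed by degree.

* $\varphi^{(1)}$ is a coboundary.
* If $d\ge3$, then $\varphi^{(2)}=0$.
* If $d=2$, then $\varphi^{(2)}_j=Q_{b_j}$, $b_j=\sum_k\beta_{jk}e_k$, with $\beta\in S$. The assignment $\varphi\mapsto\beta$ induces a well-defined map $q:H^1(\Lambda_0;V)\to S$.

*Proof.* The condition $\partial_i\varphi_j=\partial_j\varphi_i$ can be checked degree by degree.

*Degree 2.* We have $\partial_iQ_b(x)=2b_ix+2\langle b,x\rangle e_i-2x_ib$, that is, the matrix $2b_iI+2\,e_i\wedge b$. So $\partial_iQ_{b_j}=\partial_jQ_{b_i}$ says $\beta_{ji}=\beta_{ij}$ (scalar part) and $b_j\wedge e_i=b_i\wedge e_j$ (skew part). The latter is (4) with $a=\beta$. For $d\ge3$ it forces $\beta=0$ by the computation in Section 7, Step 3. For $d=2$, the case $i=1,j=2$ reads $\beta_{22}\,e_2\wedge e_1=\beta_{11}\,e_1\wedge e_2$, so $\beta_{11}=-\beta_{22}$. Coboundaries $\partial_jv$ have degree $\le1$, so $q$ is well defined.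

*Degree 1.* Write $\varphi_j^{(1)}(x)=A_jx$, $A_j=\mu_jI+S_j$ with $S_j$ skew. The condition is $A_je_i=A_ie_j$. The coboundary of $Q_b$ has components $\partial_jQ_b=2b_jI+2e_j\wedge b$, of degree 1. Subtracting it with $2b=\mu$, we may assume $\mu=0$. Then $\langle S_je_i,e_k\rangle$ is symmetric in $(i,j)$ and skew in $(i,k)$, hence $0$. So $\varphi^{(1)}$ was a coboundary. $\square$

## 9. Square-integrable representatives on cusps

**Proof of Proposition A(b) and (c).** If $N$ is compact, every smooth form is $L^2$, and (a) gives $H^1(N;E)=0$. Let $N$ have finite volume and $z\in H^1(N;E)$. If $m=3$, suppose also that $q(z)=0$ at each cusp, where $q$ is applied, in fixed Euclidean coordinates, to the restriction of $z$ to the translation subgroup $\Lambda_0$ of the cusp group. We show that $z$ has an $L^2$ representative. Then $z=0$ by (a). For $m\ge4$ this is (b), and for $m=3$ it says that the linear map $z\mapsto(q(z))_{\text{cusps}}$ has zero kernel, which is (c).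

**Step 1: a normal form on each cusp.** Let $\omega$ be a closed form representing $z$, and put $d=m-1$. By Bieberbach's theorem, a cusp $E_c\times[1,\infty)$ has a finite normal cover $(\mathbb R^d/\Lambda_0)\times[1,\infty)=Y/\Lambda_0$, with deck group $F$. By Lemma B, the pullback of $\omega$ to this cover is $D$-cohomologous to a form in $I(\mathrm{conf}(\mathbb R^d))$. By Lemma C, and by $q(z)=0$ if $d=2$, only the degree-0 part remains up to coboundaries. So the pullback is $\omega_0+Ds$ with
$$\omega_0=\sum_{j,k}a_{jk}\,dx_j\otimes e_k,$$
where $e_k$ is the flat section given by the Killing field extending the constant field $e_k$. The pullback of $\omega$ is $F$-invariant, so we may average $\omega_0$ and $s$ over $F$. Elements of $F$ act by Euclidean isometries, which map constant fields to constant fields and constant forms to constant forms. So averaging preserves the shape of $\omega_0$. Descending to the cusp, $\omega=\omega_c+Ds_c$ with $\omega_c$ of this shape.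

**Step 2: $\omega_c$ is bounded.** In the metric $(dx^2+dy^2)/y^2$ we have $|dx_j|=y$. The dilation $h_t(x,y)=(tx,ty)$ is an isometry with $(h_t)_*e_k=te_k$. So $|te_k|$ at $(tx,ty)$ equals $|e_k|$ at $(x,y)$. Since $|e_k|$ depends only on $y$, by invariance under horizontal translations, $|e_k|=\mathrm{const}/y$. Hence $|\omega_c|$ is bounded, and $\omega_c\in L^2$ because the cusp has finite volume.

**Step 3: correcting $\omega$.** Let $\chi_c$ be a smooth cutoff supported in the cusp and equal to $1$ far out. Then $\omega-\sum_cD(\chi_cs_c)$, a sum over finitely many cusps, represents $z$ and equals $\omega_c$ far out in each cusp. So it is in $L^2$. $\square$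

This completes the proof of Proposition A, and hence of Theorem 1.

## 10. The exact sequence, and compact boundary in dimension four

**Proof of Theorem 2, item 1.** If $M=\emptyset$, everything reduces to $H^1(W;E)=0$, which is Proposition A(b). Let $M\neq\emptyset$ and $n\ge4$, so $H^1(N;E)=0$ by Proposition A(b).

*Injectivity.* If $z^+=0$, the Key Lemma says that $z$ is the restriction of a class on $N$, so $z=0$. If $z^-=0$, use $z'=+\tau^*z$: by (2), $z|_M-z'|_M=2z^-=0$. So by (1) $z$ extends to $N$, and $z=0$. Thus for $n\ge4$ the condition $z^-=0$ needed by the symmetric attempt is equivalent to $z=0$.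

*Exactness at $H^1(M;E^+)$.* By (3) and (1), $\delta(2z^+)=0$, so $\delta(z^+)=0$ for all $z$. Conversely, let $u\in H^1(M;E^+)$ with $\delta u=0$. By (1), and since $\tau^*:H^1(W;E)\to H^1(W';E)$ is an isomorphism, $u=a|_M-(\tau^*b)|_M=a|_M-r(b|_M)$ with $a,b\in H^1(W;E)$. Taking $E^+$-parts gives $u=a^+-b^+=(a-b)^+$. $\square$

**Proof of Theorem 2, item 2.** Let $n=4$ and $M$ compact. By Lemma 1 and Proposition A(b) for compact 3-manifolds, $H^1(M;E^+)=0$. So $H^1(W;E)=0$ by item 1. Since $\pi_1W$ is finitely generated, Weil's criterion applies as in Section 6. $\square$

## 11. Cusps that meet the boundary in dimension four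

**Proof of Theorem 2, item 3.** Let $n=4$. If $M=\emptyset$, item 1 gives $H^1(W;E)=0$. Let $M\ne\emptyset$.

**Step 1: the shape of a cusp meeting $\partial W$.** The aim is to show that it is a slab, with the same group of translations on both sides. By Lemma 2(c), such a cusp corresponds to a $\tau$-invariant cusp $E_c\times[1,\infty)$ of $N$ with $\mathrm{Fix}(\tau_c)\ne\emptyset$. Each component of (cusp)$\setminus M$ is the product of a component of $E_c\setminus\mathrm{Fix}(\tau_c)$ with $[1,\infty)$ and lies in $W$ or in $W'$. So $W$ meets the cusp in $B\times[1,\infty)$, where $B\subset E_c$ is a compact flat 3-manifold with boundary $\mathrm{Fix}(\tau_c)$ and $E_c=B\cup\tau_cB$. $B$ is connected: $E_c$ is the double of $B$, and if $B$ were disconnected, so would be $E_c$.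

The preimage of $\mathrm{Fix}(\tau_c)$ in $\mathbb R^3$ is a locally finite family of disjoint, hence parallel, planes. Crossing a plane passes from $W$ to $W'$ or back. So a component $\hat B$ of the preimage of $B$ is the closure of one complementary region, a half-space or a slab between consecutive planes. Its stabilizer $\Lambda$ acts on it with compact quotient $B$. On a half-space, the distance to the boundary plane would be a $\Lambda$-invariant, unbounded, continuous function, hence an unbounded continuous function on compact $B$, which is impossible. So $\hat B$ is a slab, which we normalize to $\mathbb R^2\times[0,1]$, and $\Lambda=\pi_1B$. (The normalization may change the height at which the cusp starts. This plays no role.)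

Let $\Lambda_1<\Lambda$, of index $\le2$, be the subgroup that preserves each side of the slab. Its elements act by planar isometries times the identity, freely and cocompactly on $\mathbb R^2\times\{0\}$. So $\mathbb R^2/\Lambda_1$ is a torus or a Klein bottle. $\partial B$ consists of two copies of $\mathbb R^2/\Lambda_1$ if $\Lambda=\Lambda_1$, and of one copy otherwise. All cusps of $M$ arise in this way, by Lemma 2(c). Let $\Lambda_0<\Lambda_1$ be the lattice of translations.

**Step 2: one invariant governs all sides.** By Lemma B with $d=2$, $d'=3$ and $V=\mathrm{conf}(\mathbb R^3)$, the restriction of $z\in H^1(W;E)$ to $\Lambda_0$ is given by a pair $(\varphi_1,\varphi_2)$ in $\mathrm{conf}(\mathbb R^3)$, unique up to coboundaries, which have degree $\le1$. Let $Q_{b_j}$, $b_j\in\mathbb R^3$, be the degree-2 part of $\varphi_j$. Let $b'_j\in\mathbb R^2$ be the projection of $b_j$, with components $\beta_{jk}$, $j,k\le2$.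

Consider the boundary plane $x_3=0$ with reflection $r$. The $E^+$-part of $\varphi_j$ is $\frac12(\varphi_j+r_*\varphi_j)$, and the identification $E^+=E_M$ restricts it to the plane. Now $(r_*Q_b)(x)=rQ_b(rx)=2\langle rb,x\rangle x-|x|^2rb=Q_{rb}(x)$. So the degree-2 part of the $E^+$-part is $\frac12(Q_{b_j}+Q_{rb_j})=Q_{b'_j}$, restricted to the plane. Hence the invariant $q$ of $z^+$ at this cusp of $M$ is $\beta$. In particular $\beta\in S$, by Lemma C.

For the plane $x_3=1$, use the coordinate $x_3-1$. This translation does not change degree-2 parts, so the invariant there is the same $\beta$. Put $q_c(z)=\beta$.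

**Step 3: injectivity.** Suppose $q_c(z)=0$ for all $c$. Then $q(z^+)=0$ at every cusp of $M$. Each component of $M$ is a complete hyperbolic 3-manifold of finite volume, so $z^+=0$ by Proposition A(c), and $z=0$ by item 1. Hence the linear map $z\mapsto(q_c(z))_c$ is injective.

**Step 4: the symmetry of $q_c(z)$.** It remains to bound the values. The group $\Lambda_1$ acts on $Y=\mathbb R^2\times[1,\infty)$ through planar isometries, and $z|_{\Lambda_1}$ is represented by a $\Lambda_1$-invariant $V$-valued form $\eta$ on $Y$. In $\Omega^{\Lambda_0}(V)$, $\eta$ is cohomologous to some $\omega\in I(V)$. An element $g\in\Lambda_1$, $g(x)=Rx+v$ with $R$ extended to $\mathbb R^3$ by the identity on the third coordinate, normalizes $\Lambda_0$. It acts on $\Lambda_0$-invariant forms by $\omega\mapsto g_*\circ(g^{-1})^*\omega$. It fixes $\eta$, so $g\omega$ is cohomologous to $\omega$. Since $g$ normalizes the translations of $\mathbb R^2$, also $g\omega\in I(V)$.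

Write $\omega_p(\xi)=p\cdot\varphi(\xi)$ with $\varphi:\mathbb R^2\to V$ linear and $\varphi(e_j)=\varphi_j$. At $p=0$,
$$(g\omega)_0(\xi)=g_*\big(\omega_{g^{-1}0}(R^{-1}\xi)\big)=g_*\big((-R^{-1}v)\cdot\varphi(R^{-1}\xi)\big)=R_*\varphi(R^{-1}\xi),$$
because $g$ composed with translation by $-R^{-1}v$ is $x\mapsto Rx$. As $R_*Q_b=Q_{Rb}$, the tangential components of the degree-2 parts change by $\beta\mapsto R\beta R^{-1}$ (here $\beta$ is symmetric, so it is the matrix of the linear map $e_j\mapsto b'_j$). Degree-2 parts do not change within a cohomology class, so $\beta=R\beta R^{-1}$. Thus $q_c(z)\in S^{\Lambda_1}$.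

If $\mathbb R^2/\Lambda_1$ is a torus, all $R$ are trivial and $\dim S^{\Lambda_1}=2$. If it is a Klein bottle, the orientation-preserving elements of $\Lambda_1$ are translations, so the linear parts form the group generated by one reflection, $\mathrm{diag}(1,-1)$ in a suitable orthonormal basis. Conjugation by it sends $\begin{pmatrix}a&b\\b&-a\end{pmatrix}$ to $\begin{pmatrix}a&-b\\-b&-a\end{pmatrix}$, so $\dim S^{\Lambda_1}=1$. With Step 3, $\dim_{\mathbb R}H^1(W;E)\le2t+k$. $\square$

## 12. Groups with torsion

**Proof of Theorem 2, item 4.** The plan is to pass to a torsion-free subgroup of finite index. Selberg's lemma needs $\Gamma$ to be finitely generated, and most of the work goes into that. We cannot double $C/\Gamma$ as a manifold, so we reflect $C$ itself. Let $\mathcal P$ be the set of boundary hyperplanes of $C$.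

**Step 1: $\mathcal P$ is locally finite.** This is needed for gluing. Suppose infinitely many members meet a compact set. Then a sequence of distinct members $P_i$ converges to a hyperplane $P_\infty$. Let $\ell$ be a geodesic orthogonal to $P_\infty$. For large $i$, $P_i$ meets $\ell$ transversally in exactly one point $p_i$, and these points are distinct since the $P_i$ are disjoint. Among three of them, the middle one's hyperplane separates the other two points strictly. This is impossible, since $C$ contains all members of $\mathcal P$ and lies on one side of each (Section 1). In particular, near a point of $P\in\mathcal P$ the set $C$ is a half-ball.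

**Step 2: unfolding $C$.** Let $F=*_{P\in\mathcal P}\langle s_P\mid s_P^2\rangle$ and
$$X=(F\times C)/\sim,\qquad (w,p)\sim(ws_P,p)\ \text{ for }p\in P .$$
By Step 1, $X$ is a hyperbolic manifold without boundary. It is made of copies $wC$ glued in the pattern of the Cayley graph of $F$, which is a tree. Each point has a neighborhood that meets at most two copies, so a compact set meets finitely many copies. A loop thus lies in a finite connected union of copies. Such a union is glued along a finite tree, out of simply connected pieces along simply connected hyperplanes, so it is simply connected by van Kampen. So $X$ is simply connected.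

**Step 3: $X$ is complete.** The folding map $X\to C$, $(w,p)\mapsto p$, is 1-Lipschitz. So a Cauchy sequence $x_k$ folds to a sequence converging to some $p\in C$. Choose $\varepsilon$ such that the $2\varepsilon$-ball of $p$ in $C$ meets at most one $P\in\mathcal P$. For large $k,l$, the folded point of $x_k$ is within $\varepsilon$ of $p$, and there is a path of length $<\varepsilon$ from $x_k$ to $x_l$. The path folds into the $2\varepsilon$-ball, so it can only cross walls over $P$. If $x_k\in wC$, it stays in $wC\cup ws_PC$ (in $wC$ if there is no such $P$). Fix such a $k$. The tail of the sequence lies in at most two copies, and a subsequence in one copy $w'C$ converges to $(w',p)$. So the Cauchy sequence converges. Hence $X\cong\mathbb H^n$.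

**Step 4: $\Gamma$ is finitely generated.** The group $\hat\Gamma=F\rtimes\Gamma$, where $\gamma s_P\gamma^{-1}=s_{\gamma P}$, acts on $X$ by
$$(f,\gamma)(w,p)=(f\,\gamma w\gamma^{-1},\gamma p).$$
This respects $\sim$: for $p\in P$, $(ws_P,p)$ goes to $(f\,\gamma w\gamma^{-1}s_{\gamma P},\gamma p)\sim(f\,\gamma w\gamma^{-1},\gamma p)$. The action is by isometries. It is effective: if $(f,\gamma)$ acts trivially, then $\gamma$ fixes $C$ pointwise. As $C$ has interior, $\gamma=1$, and then $f=1$. It is properly discontinuous: a compact $K\subset X$ meets finitely many copies. If $(f,\gamma)K\cap K\neq\emptyset$, then $\gamma$ moves the compact image of $K$ in $C$ to meet itself, which leaves finitely many $\gamma$. Given $\gamma$, $f$ is determined by a pair of copies $w,w'$ through $f\,\gamma w\gamma^{-1}=w'$. The quotient is $X/\hat\Gamma=C/\Gamma$, of finite volume. So $\hat\Gamma$ is a discrete subgroup of $\operatorname{Isom}(\mathbb H^n)$ of finite covolume. Hence it is finitely generated, and so is its quotient $\Gamma$.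

**Step 5: passing to finite index.** $\Gamma$ is a finitely generated linear group, so by Selberg's lemma it has a torsion-free normal subgroup $\Gamma'$ of finite index. $C/\Gamma'$ is a complete hyperbolic manifold with totally geodesic boundary and finite volume, so $H^1(\Gamma';\mathfrak g)=0$ by Theorem 1. We show $H^1(\Gamma;\mathfrak g)=0$. Let $c$ be a cocycle of $\Gamma$. After subtracting a coboundary, $c|_{\Gamma'}=0$. Then $c(\gamma\gamma')=c(\gamma)$ for $\gamma'\in\Gamma'$, so $c$ is a function on $\Gamma/\Gamma'$. Let $X$ be the average of its values. Averaging $c(\gamma\delta)=c(\gamma)+\mathrm{Ad}(\gamma)c(\delta)$ over $\delta\in\Gamma/\Gamma'$ gives $X=c(\gamma)+\mathrm{Ad}(\gamma)X$, so $c$ is a coboundary. Hence $H^1(\Gamma;\mathfrak g)=0$. Since $\Gamma$ is finitely generated, Weil's criterion shows that the inclusion of $\Gamma$ is locally rigid. $\blacksquare$
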